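# Few forms, many variables: projective dimension beyond every polynomial in the number of generators

## 1. Linear forms: only $n$ variables matter

Let $K$ be a field and let $R=K[x_1,\dots,x_N]$ be a polynomial ring with the standard grading. Write $\mathfrak m=(x_1,\dots,x_N)$. A *form* is a homogeneous polynomial. For a finitely generated graded $R$-module $Q$, the projective dimension $\mathrm{pd}_R(Q)$ is the length of a shortest resolution of $Q$ by free modules. Hilbert's syzygy theorem says $\mathrm{pd}_R(Q)\le N$.

Suppose $I$ is generated by $n$ forms of degree at most $d$. How large can $\mathrm{pd}_R(R/I)$ be in terms of $n$ and $d$ alone, with no reference to $N$? We start with $d=1$.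

**Linear case.** If $I$ is generated by $n$ linear forms, then $\mathrm{pd}_R(R/I)\le n$.

*Proof.* Choose among the generators a basis of the space they span, say $r\le n$ linearly independent linear forms. After a linear change of coordinates they are the variables $x_1,\dots,x_r$. These form a regular sequence, so the Koszul complex on $x_1,\dots,x_r$ is a free resolution of $R/I$. Its length is $r\le n$. $\square$

The proof works because $n$ linear forms involve, after a change of coordinates, at most $n$ variables. The other $N-r$ variables are never seen. In degree $2$ this already breaks down: a single quadric such as $x_1x_2+x_3x_4+\dots+x_{2s-1}x_{2s}$ involves as many variables as we like. So Hilbert's bound $N$ is of no use, and we must ask how many variables $n$ forms of degree at most $d$ can make count for the projective dimension.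

## 2. Stillman bounds and the proposed bound $C_dn^d$

Stillman's conjecture, proved by Ananyan and Hochster in all characteristics, says that for fixed $n$ and $d$ there is a bound on $\mathrm{pd}_R(R/I)$, valid for all ideals $I$ generated by $n$ forms of degree at most $d$, that depends only on $n$ and $d$ and not on $K$ or $N$. Let $\beta(n,d)$ be the optimal such bound: the maximum of $\mathrm{pd}_R(R/I)$ over all fields $K$, all $N$, and all such $I$. It is nondecreasing in $n$, because generators may be repeated. Section 1 says $\beta(n,1)\le n$.

McCullough constructed ideals of height $m$, minimally generated by $m+n$ forms of degree $d$, with projective dimension $m+n\binom{m+d-2}{d-1}$. Taking $m=n$ gives $2n$ generators and projective dimension at least $n\cdot n^{d-1}/(d-1)!$, so a bound that is polynomial in $n$ for fixed $d$ must have degree at least $d$. The following conjecture, from Tigran Ananyan and Melvin Hochster, "Strength conditions, small subalgebras, and Stillman bounds in degree $\leq 4$", arXiv:1810.00413 (2018), says that degree $d$ is also enough.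

**Conjecture.** For each $d\ge1$ there is a constant $C_d>0$ such that for every field $K$, every polynomial ring $R$ over $K$ in any number of variables, every $n\ge1$, and every ideal $I\subseteq R$ generated by $n$ forms of degree at most $d$, we have $\mathrm{pd}_R(R/I)\le C_dn^d$.

For $d=1$ it holds with $C_1=1$, by Section 1. We shall prove that it is false for every $d\ge3$, over every field. The case $d=2$ is not decided by what follows. Since the conjecture asserts the bound for every $d\ge 1$, it is disproved.

To state the results we need the Knuth arrows. For $k\ge1$, $e\ge0$, $M\ge1$ put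
$$k\uparrow^0M=kM,\qquad k\uparrow^e1=k,\qquad k\uparrow^e(M+1)=k\uparrow^{e-1}\big(k\uparrow^eM\big)\quad(e\ge1).\tag{1}$$
For example, $k\uparrow^1(M+1)=k\cdot(k\uparrow^1M)$, so $k\uparrow^1M=k^M$. Likewise $k\uparrow^2(M+1)=k^{\,k\uparrow^2M}$, so $k\uparrow^2M$ is a tower of $M$ copies of $k$. Thus $2\uparrow^23=2^{2^2}=16$ and $2\uparrow^24=2^{16}$.

In all that follows $K$ is an arbitrary field.

**Theorem 1.** For all $k\ge2$, $M\ge1$ there is an ideal $I$, generated by $kM$ forms of degree at most $3$ in a polynomial ring $R$ over $K$, with $\mathrm{pd}_R(R/I)=k+k^2+\dots+k^M$. Hence for no $d\ge3$ does a constant $C_d$ as in the conjecture exist; moreover, no bound polynomial in $n$ exists.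

**Theorem 2.** For all $d\ge2$, $k\ge1$, $M\ge1$ there is an ideal $I$, generated by $kM$ forms, all of degree exactly $d$, in a polynomial ring $R$ over $K$, with $\mathrm{pd}_R(R/I)\ge k\uparrow^{d-2}M$.

**Corollary 3.**

1. $\beta(n,d)\ge2\uparrow^{d-2}\lfloor n/2\rfloor$ for $n\ge2$, $d\ge2$. For $d=3$ this lower bound is $2^{\lfloor n/2\rfloor}$; for $d=4$ it is a tower of $2$'s of height $\lfloor n/2\rfloor$; and so on.
2. Already for $n=6$, the function $d\mapsto\beta(6,d)$ is not bounded above by any primitive recursive function. In particular no primitive recursive function of $(n,d)$ is a valid Stillman bound.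

Primitive recursive functions are recalled in Section 9, where they are first needed.

## 3. Depth zero from one monomial

To bound projective dimension from below without computing a resolution, we use the following. For a finitely generated graded module $Q\neq 0$ over $R$, the graded Auslander–Buchsbaum formula says
$$\mathrm{pd}_R(Q)+\operatorname{depth}Q=N.$$
Here $\operatorname{depth}Q$ is the length of a longest $Q$-regular sequence in $\mathfrak m$; in particular it is $0$ as soon as some nonzero element of $Q$ is killed by $\mathfrak m$. Such elements, together with $0$, form the *socle* of $Q$. For example, in $K[x,y]/(x^2,xy)$ the class of $x$ is a nonzero socle element.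

**Lemma 4.** Let $I\subseteq R$ be a homogeneous ideal and let $h\in R$ satisfy $h\notin I$ and $\mathfrak mh\subseteq I$. Then $\mathrm{pd}_R(R/I)=N$, the number of variables.

*Proof.* The ideal $I:h$ contains $\mathfrak m$ and is proper because $h\notin I$. So $I:h=\mathfrak m$ and $\mathfrak m\in\mathrm{Ass}(R/I)$. Every element of $\mathfrak m$ is then a zero divisor on $R/I$, so $\operatorname{depth}R/I=0$, and the Auslander–Buchsbaum formula gives $\mathrm{pd}_R(R/I)=N$. $\square$

So the task becomes: *with few generators in many variables, produce a socle element $h$.* Our $h$ will always be a monomial.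

The simplest case is $I=(x_1^d,\dots,x_n^d)$ in $K[x_1,\dots,x_n]$ with $h=x_1^{d-1}\cdots x_n^{d-1}$. Each $hx_i$ is divisible by $x_i^d$, and $h$ is divisible by no $x_i^d$. So $\mathrm{pd}=n$, with $n$ generators.

Monomial ideals never do better: an ideal generated by $n$ monomials has the Taylor resolution, which has length at most $n$. So some generators must be genuine sums, and each sum must do the work of many monomials.

## 4. One layer of new variables, and why it cannot be stacked

Here is a natural way to make sums do this work. Start from $x_1^d,\dots,x_m^d$ and, with $d\ge 2$, take $n$ further forms in which many new variables appear linearly.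

**Example 5.** Let $d\ge2$ and $m,n\ge1$. Take variables $x_1,\dots,x_m$ and $y_{\alpha,j}$, where $1\le j\le n$ and $\alpha$ runs over the exponent vectors of monomials $x^\alpha$ of degree $d-1$ in $x_1,\dots,x_m$. Let $I$ be generated by
$$x_1^d,\dots,x_m^d,\qquad f_j=\sum_{|\alpha|=d-1}x^\alpha y_{\alpha,j}\quad(1\le j\le n).$$
These are $m+n$ forms of degree $d$, and $\mathrm{pd}_R(R/I)=m+n\binom{m+d-2}{d-1}$, the number of variables.

*Check.* Let $h=\prod_ix_i^{d-1}$. Then $hx_i\in I$. Next,
$$\frac h{x^\alpha}f_j=h\,y_{\alpha,j}+\sum_{\beta\ne\alpha}\frac h{x^\alpha}x^\beta y_{\beta,j}.$$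
If $\beta\ne\alpha$ and $|\beta|=|\alpha|$, then $\beta_i>\alpha_i$ for some $i$. The exponent of $x_i$ in $(h/x^\alpha)x^\beta$ is $d-1-\alpha_i+\beta_i\ge d$, so that term is in $I$. Hence $hy_{\alpha,j}\in I$. Finally, $I$ lies in the monomial ideal generated by all $x_i^d$ and all $y_{\alpha,j}$, and $h$ is not in that ideal. Lemma 4 applies. $\square$

These are the counts of generators and projective dimension recalled in Section 2. With $s=m+n$ generators the projective dimension is at most $s+s\binom{s+d-2}{d-1}$, a polynomial of degree $d$ in $s$. So one layer is entirely consistent with the conjecture.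

The natural next move is to stack layers: use the $y$'s as coefficients of still newer variables $z$. Try it for $d=2$. We have $x_1^2,\dots,x_m^2$ and $f_j=\sum_ix_iy_{ij}$, and we add
$$g_l=\sum_{i,j}y_{ij}\,z_{ijl}.$$
To get at a single $z_{ijl}$ we would imitate Example 5: multiply $g_l$ by a monomial that contains $h=x_1\cdots x_m$ and all the $y$'s except $y_{ij}$. The result should be a monomial times $z_{ijl}$, plus terms in $I$. But $hy_{ij}\in I$ for *every* $i,j$. So $hg_l$ lies in the ideal generated by the $x_i^2$ and the $f_j$ alone, and multiplying by $h$ tells us nothing about the $z$'s. A socle monomial divisible by $h$ cannot contain any $y$.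

This is the exact obstruction. The first layer makes $h$ times $y_{ij}$ vanish, and so uses the $y$'s up. For the $y$'s to become coefficients, they should behave like $x_1,\dots,x_m$ did: their squares should vanish after multiplication by $h$, and the $y$'s themselves should not.

## 5. Squaring the new variables

So put $y_{ij}^2$ where $y_{ij}$ stood. This costs one degree: the new forms are cubics. Here is the smallest case by hand.

Take $x_1,x_2$ and four new variables $x_{11},x_{12},x_{21},x_{22}$, and let $I$ be generated by
$$x_1^2,\quad x_2^2,\quad f_1=x_1x_{11}^2+x_2x_{21}^2,\quad f_2=x_1x_{12}^2+x_2x_{22}^2.$$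
Then $x_2f_1=x_1x_2x_{11}^2+x_2^2x_{21}^2$, so $x_1x_2x_{11}^2\in I$. Likewise $x_1f_1$ gives $x_1x_2x_{21}^2\in I$, and $f_2$ gives $x_1x_2x_{12}^2,\ x_1x_2x_{22}^2\in I$. Let $h$ be the product of all six variables. Then $h$ times any variable is in $I$: for $x_1,x_2$ because of $x_1^2,x_2^2$, and for $x_{ij}$ because $x_1x_2x_{ij}^2\in I$. Since $I$ lies in the ideal generated by the squares of the six variables, $h\notin I$. By Lemma 4, $\mathrm{pd}_R(R/I)=6$ with four generators.

After multiplication by $x_1x_2$, the four new variables have square zero modulo $I$, exactly like $x_1,x_2$ before. So we can go on: two more cubics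
$$\sum_{i,j}x_{ij}\,x_{ij1}^2,\qquad\sum_{i,j}x_{ij}\,x_{ij2}^2$$
bring in eight new variables. Every layer costs two generators and doubles the number of newest variables.

## 6. Words of length at most $M$: proof of Theorem 1

Let $k\ge2$ and $M\ge1$. The variables of $R$ are $x_w$, where $w$ runs over all words of length $|w|\in\{1,\dots,M\}$ in the alphabet $\{1,\dots,k\}$. Their number is $N=k+k^2+\dots+k^M$. Writing $wj$ for the word $w$ followed by the letter $j$, let $I$ be generated by
$$x_1^2,\dots,x_k^2,\qquad f_{t,j}=\sum_{|w|=t}x_w\,x_{wj}^2\quad(1\le t\le M-1,\ 1\le j\le k).$$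
These are $k+k(M-1)=kM$ forms of degree at most $3$. Put $h_0=1$, $h_t=\prod_{1\le|w|\le t}x_w$, and $h=h_M$.

**Step 1: square-zero variables, layer by layer.** This step shows that each layer behaves as in Section 5. The claim is
$$h_{t-1}x_w^2\in I\qquad\text{whenever }|w|=t,\quad 1\le t\le M.\tag{2}$$
We use induction on $t$. For $t=1$ it says $x_i^2\in I$. Suppose (2) holds for some $t\le M-1$, and let $|w|=t$, $1\le j\le k$. Since $x_w$ divides $h_t$, we may multiply $f_{t,j}$ by $h_t/x_w$:
$$\frac{h_t}{x_w}f_{t,j}=h_t\,x_{wj}^2+\sum_{|w'|=t,\ w'\ne w}\frac{h_t}{x_w}\,x_{w'}\,x_{w'j}^2.$$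
Let $w'\ne w$ with $|w'|=t$. The monomial $h_t/x_w$ is divisible by $h_{t-1}$ and by $x_{w'}$, since only $x_w$ was removed. So $(h_t/x_w)x_{w'}$ is divisible by $h_{t-1}x_{w'}^2$, which is in $I$ by the induction hypothesis. All terms of the sum are in $I$, and so is the left side; hence $h_tx_{wj}^2\in I$. Every word of length $t+1$ has the form $wj$, so (2) holds for $t+1$.

**Step 2: $h$ is killed by every variable.** Let $|w|=t$. The monomial $h$ is divisible by $h_{t-1}x_w$, so $hx_w$ is divisible by $h_{t-1}x_w^2\in I$. Hence $\mathfrak mh\subseteq I$.

**Step 3: $h\notin I$.** This shows that the socle element is not zero. Each $x_i^2$ and each $f_{t,j}$ lies in the monomial ideal generated by the squares of all variables. The squarefree monomial $h$ does not.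

**Step 4: projective dimension.** By Lemma 4, $\mathrm{pd}_R(R/I)=N=k+k^2+\dots+k^M$.

**Step 5: the conjecture fails.** Take $k=2$. The ideal has $n=2M$ generators of degree at most $3$, and $\mathrm{pd}_R(R/I)=2^{M+1}-2$. Fix $d\ge3$. The generators have degree at most $d$, and for any $C>0$ we have $2^{M+1}-2>C(2M)^d$ once $M$ is large. So no constant $C_d$ exists. In the same way $2^{M+1}-2$ eventually exceeds the value at $2M$ of any given polynomial, so no bound polynomial in $n$ exists. All of this holds over the given field $K$, which was arbitrary. $\blacksquare$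

For instance, $6$ generators give $14$, and $20$ generators give $2046$.

## 7. Which properties of the squares were used: configurations

In Step 1 above, the isolating identity did not use that $x_{wj}^2$ is a square. If we replace $x_{wj}^2$ by any polynomial $p_{w,j}$ in new variables, then the same computation shows $h_t\,p_{w,j}\in I$ for all $w$ and $j$. If the current layer has $\ell$ variables, then $k$ new generators place all $k\ell$ polynomials $p_{w,j}$ into $I$, up to the factor $h_t$.

So the $p_{w,j}$ may be *any* family of $k\ell$ forms, of degree one less than allowed, whose own ideal has a monomial socle element in as many variables as possible. For cubics the $p_{w,j}$ are quadrics, and we used squares. For quartics they may be cubics, and Section 6 shows that $k\ell$ cubics can handle exponentially many variables. One layer in degree $4$ thus turns $\ell$ into something exponential in $\ell$.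

To iterate, we list what must be carried along. Besides the socle monomial we need the exchange property which made the unwanted terms vanish: $(h_t/x_w)x_{w'}\in I$ for $w\ne w'$ in the last layer.

**Definition.** Let $d\ge2$ and $n,\ell\ge1$. A *$(d;n,\ell)$-configuration* over $K$ consists of a finite set $V$ of variables, integers $b_v\ge1$ for $v\in V$, a subset $L\subseteq V$ with $|L|=\ell$, and forms $q_1,\dots,q_n\in K[V]$ of degree exactly $d$ such that, with $J=(q_1,\dots,q_n)$ and $h_V=\prod_{v\in V}v^{b_v}$:

- (C1) each $q_i$ lies in the ideal $(v^{b_v+1}:v\in V)$;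
- (C2) $h_V\,v\in J$ for all $v\in V$;
- (C3) $(h_V/u)\,u'\in J$ for all $u\ne u'$ in $L$.

Condition (C1) will give $h_V\notin J$, condition (C2) makes $h_V$ a socle element, and condition (C3) allows the variables in $L$ to serve as coefficients of the next layer. The exponents $b_v$ are there because powers higher than squares now occur.

*A small example.* Let $V=\{x_1,x_2\}=L$, $b_1=b_2=2$, and take the forms $x_1^3,x_2^3$. Then $h_V=x_1^2x_2^2$, and $(h_V/x_1)x_2=x_1x_2^3\in J$, and similarly with the roles exchanged. This is a $(3;2,2)$-configuration.

**Lemma 6.** For a $(d;n,\ell)$-configuration, $\mathrm{pd}_{K[V]}(K[V]/J)=|V|\ge\ell$.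

*Proof.* The monomial $h_V$ is divisible by no $v^{b_v+1}$, so it is not in the monomial ideal $(v^{b_v+1}:v\in V)$. This ideal contains $J$ by (C1), so $h_V\notin J$. By (C2), every variable multiplies $h_V$ into $J$. Lemma 4 gives $\mathrm{pd}=|V|$, and $|V|\ge|L|=\ell$. $\square$

**Lemma 7.** For $d\ge2$, $n\ge1$, the forms $x_1^d,\dots,x_n^d$ with $V=L=\{x_1,\dots,x_n\}$ and all $b_v=d-1$ are a $(d;n,n)$-configuration.

*Proof.* (C1) holds because $b_v+1=d$. For (C2), $h_Vx_i$ is divisible by $x_i^d$. For (C3), if $j\ne i$, then $h_V/x_j$ still contains $x_i^{d-1}$, so $(h_V/x_j)x_i$ is divisible by $x_i^d$. $\square$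

## 8. Gluing a degree $d-1$ configuration onto a degree $d$ configuration

**Lemma 8.** Let $d\ge3$, $k\ge1$. If a $(d;n,\ell)$-configuration and a $(d-1;k\ell,\ell')$-configuration exist over $K$, then a $(d;n+k,\ell')$-configuration exists over $K$.

*Proof.*

**Step 1: the construction.** Let the first configuration be $(V,b,L,q_1,\dots,q_n)$. Rename variables so that the second lives on a set $W$ disjoint from $V$, with exponents $b_w$ and distinguished subset $L'\subseteq W$, $|L'|=\ell'$. It has $k\ell$ forms, and $|L|=\ell$, so we may index these forms as $p_{u,j}$ with $u\in L$ and $1\le j\le k$. Put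
$$F_j=\sum_{u\in L}u\,p_{u,j}\quad(1\le j\le k),\qquad I=(q_1,\dots,q_n,F_1,\dots,F_k)\subseteq K[V\sqcup W].$$
The $q_i$ have degree $d$, and the $F_j$ have degree $1+(d-1)=d$. If the $p_{u,j}$ are nonzero, then $F_j\ne0$, since distinct $u\in L$ are distinct variables outside $W$. We claim that these $n+k$ forms, with the given exponents on $V\sqcup W$ and the distinguished subset $L'$, are a configuration. The monomial attached to them is $h=h_Vh_W$.

**Step 2: isolating each $p_{u,j}$.** This step shows that $k$ generators deliver all $k\ell$ forms. For $u\in L$ we have $b_u\ge1$, so $h_V/u$ is a monomial, and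
$$\frac{h_V}uF_j=h_V\,p_{u,j}+\sum_{u'\in L,\ u'\ne u}\frac{h_V}u\,u'\,p_{u',j}.$$
By (C3) for $V$, each $(h_V/u)u'$ with $u'\neq u$ lies in $(q_1,\dots,q_n)\subseteq I$. Hence $h_V\,p_{u,j}\in I$ for all $u$ and $j$, that is,
$$h_V\cdot(p_{u,j}:u\in L,\ 1\le j\le k)\subseteq I.\tag{3}$$

**Step 3: the three conditions.** We check (C1), (C2), (C3) for the new data.

For (C1): $q_i\in(v^{b_v+1}:v\in V)$ by (C1) for $V$. Every $p_{u,j}$ is in $(w^{b_w+1}:w\in W)$ by (C1) for $W$, so every $F_j$ is in the ideal generated by these powers.

For (C2): if $v\in V$, then $hv=h_W\,(h_Vv)$ and $h_Vv\in(q_1,\dots,q_n)\subseteq I$. If $w\in W$, then $h_Ww\in(p_{u,j})$ by (C2) for $W$, so $hw=h_V\,(h_Ww)\in I$ by (3).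

For (C3): let $w\ne w'$ in $L'$. By (C3) for $W$, $(h_W/w)w'\in(p_{u,j})$. So $(h/w)w'=h_V\,(h_W/w)w'\in I$ by (3). $\square$

*Two small cases.* In degree $3$, glue the squares $y_{11}^2,y_{12}^2,y_{21}^2,y_{22}^2$ (a $(2;4,4)$-configuration) onto $x_1^3,x_2^3$ with $k=2$. The result is $x_1^3,\ x_2^3,\ x_1y_{11}^2+x_2y_{21}^2,\ x_1y_{12}^2+x_2y_{22}^2$, a $(3;4,4)$-configuration. Now rename its variables, so that its four cubics are $y_1^3,\ y_2^3,\ y_1z_{11}^2+y_2z_{21}^2,\ y_1z_{12}^2+y_2z_{22}^2$, and glue these onto $x_1^4,x_2^4$ with $k=2$. With one choice of indexing we get the four quartics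
$$x_1^4,\quad x_2^4,\quad x_1y_1^3+x_2y_2^3,\quad x_1(y_1z_{11}^2+y_2z_{21}^2)+x_2(y_1z_{12}^2+y_2z_{22}^2)$$
in eight variables, a $(4;4,4)$-configuration; by Lemma 6 the projective dimension is $8$. The effect grows quickly. For the next gluing in degree $4$ we have $\ell=4$ and need $8$ cubics, and $8$ cubics can carry $2^4=16$ distinguished variables, as we now show.

**Proposition 9.** For all $d\ge2$, $k\ge1$, $M\ge1$ there is a $(d;\,kM,\ k\uparrow^{d-2}M)$-configuration over $K$.

*Proof.* Fix $k$. We use induction on $d$ and, for fixed $d$, on $M$.

**Step 1: degree two.** This starts the induction on $d$. For $d=2$, Lemma 7 with $n=kM$ gives a $(2;kM,kM)$-configuration, and $kM=k\uparrow^0M$.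

**Step 2: one block of generators.** This starts the induction on $M$. For $d\ge3$ and $M=1$, Lemma 7 with $n=k$ gives a $(d;k,k)$-configuration, and $k=k\uparrow^{d-2}1$.

**Step 3: from $M$ to $M+1$.** Here the gluing is used. Let $d\ge3$, and put $\ell=k\uparrow^{d-2}M$. By induction on $M$ there is a $(d;kM,\ell)$-configuration. By induction on $d$, the statement for $d-1$ holds for every value of $M$. We apply it with $\ell$ in the place of $M$, and get a $(d-1;k\ell,\ k\uparrow^{d-3}\ell)$-configuration. Lemma 8 glues the two into a $(d;kM+k,\ k\uparrow^{d-3}\ell)$-configuration. By (1) with $e=d-2\ge1$,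
$$k\uparrow^{d-3}\ell=k\uparrow^{d-3}\big(k\uparrow^{d-2}M\big)=k\uparrow^{d-2}(M+1).\qquad\square$$

*Proof of Theorem 2.* Take the configuration of Proposition 9 and let $R=K[V]$, $I=J$. It has $kM$ forms of degree exactly $d$. By Lemma 6, $\mathrm{pd}_R(R/I)=|V|\ge k\uparrow^{d-2}M$. $\blacksquare$

*Proof of Corollary 3(1).* Let $n\ge2$ and apply Theorem 2 with $k=2$ and $M=\lfloor n/2\rfloor\ge1$. Since $2M\le n$ and $\beta$ is nondecreasing in $n$, we get $\beta(n,d)\ge\beta(2M,d)\ge2\uparrow^{d-2}\lfloor n/2\rfloor$. For $d=3$ and $d=4$ the right side is the power and the tower computed after (1). $\blacksquare$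

## 9. Six generators and the Ackermann–Péter function

It remains to prove Corollary 3(2). The *primitive recursive* functions are the members of the smallest class of functions $\mathbb N^r\to\mathbb N$ that contains the constants, the successor and the coordinate projections, and is closed under composition and under primitive recursion, that is, defining $F(\mathbf a,0)$ and then $F(\mathbf a,y+1)$ from $\mathbf a$, $y$ and $F(\mathbf a,y)$ by functions already in the class. For example, $y\mapsto2y$ and $y\mapsto2^y$ are primitive recursive. The Ackermann–Péter function is defined by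
$$A(0,y)=y+1,\qquad A(x+1,0)=A(x,1),\qquad A(x+1,y+1)=A(x,A(x+1,y)).\tag{4}$$
From (4) one gets $A(1,y)=y+2$ and $A(2,y)=2y+3$, by induction on $y$. We use the classical theorem (Ackermann 1928, Péter 1935) that for every primitive recursive $g:\mathbb N\to\mathbb N$ there is $c$ with $g(y)<A(c,y)$ for all $y$, and the fact that $A$ is strictly increasing in each argument. By the latter we may enlarge $c$, so we may take $c\ge1$.

**Step 1: a formula for $A$.** This step identifies $A$ with Knuth arrows. We claim
$$A(m,y)=2\uparrow^{m-2}(y+3)-3\qquad(m\ge2,\ y\ge0).\tag{5}$$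
First, $2\uparrow^e2=4$ for all $e\ge0$: indeed $2\uparrow^02=4$, and for $e\ge1$, $2\uparrow^e2=2\uparrow^{e-1}(2\uparrow^e1)=2\uparrow^{e-1}2$.

We prove (5) by induction on $m$ and, for fixed $m$, on $y$. For $m=2$ the right side is $2(y+3)-3=2y+3=A(2,y)$. Let $m\ge3$. For $y=0$, using (5) for $m-1$ and $4=2\uparrow^{m-2}2$,
$$A(m,0)=A(m-1,1)=2\uparrow^{m-3}4-3=2\uparrow^{m-3}\big(2\uparrow^{m-2}2\big)-3=2\uparrow^{m-2}3-3.$$
For $y\ge1$, using (5) for $m-1$ and then for $(m,y-1)$,
$$A(m,y)=A(m-1,A(m,y-1))=2\uparrow^{m-3}\big(A(m,y-1)+3\big)-3=2\uparrow^{m-3}\big(2\uparrow^{m-2}(y+2)\big)-3=2\uparrow^{m-2}(y+3)-3.$$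

**Step 2: from the diagonal to the column $y=0$.** With six generators only $2\uparrow^{d-2}3$ is available, which by (5) is a value $A(d,0)$ up to the constant $3$. So we compare $A(m,m)$ with such values. First,
$$A(x,y+1)\le A(x+1,y)\qquad(x,y\ge0).\tag{6}$$
For $y=0$ this is an equality by (4). For $y\ge1$ we have $A(x+1,y)=A(x,A(x+1,y-1))$, and $A(x+1,y-1)\ge A(1,y-1)=y+1$ by monotonicity in the first argument. Monotonicity in the second argument gives $A(x+1,y)\ge A(x,y+1)$. Applying (6) $m$ times,
$$A(m,m)\le A(m+1,m-1)\le\dots\le A(2m,0).\tag{7}$$

**Step 3: six generators.** By Corollary 3(1) with $n=6$ and (5) with $y=0$,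
$$\beta(6,d)\ge2\uparrow^{d-2}3=A(d,0)+3\qquad(d\ge2).$$
Suppose $\beta(6,d)\le g(d)$ for all $d$, with $g$ primitive recursive. For $m\ge1$, take $d=2m\ge2$. With (7) we get
$$A(m,m)\le A(2m,0)\le\beta(6,2m)\le g(2m).$$
The function $m\mapsto g(2m)$ is primitive recursive, being a composition of such functions. So there is $c\ge1$ with $g(2m)<A(c,m)$ for all $m$. At $m=c$ this gives $A(c,c)\le g(2c)<A(c,c)$, a contradiction. This proves the first statement of Corollary 3(2).

**Step 4: both variables.** If a primitive recursive function $B(n,d)$ were a valid Stillman bound, then $g(d)=B(6,d)$ would be primitive recursive with $\beta(6,d)\le g(d)$ for all $d$, which Step 3 excludes. $\blacksquare$
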